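\title{A linearly ordered space that is not base resolvable}

\begin{abstract}
A topological space is base resolvable if each of its bases can be partitioned into two bases. We construct in ZFC a linearly ordered space without isolated points that is not base resolvable. It arises from the lexicographically ordered set $\mathbb R^\omega$ by inserting a copy of a dense subset of $(0,1)$ immediately after every sequence with infinitely many zeros. The space has cardinality continuum, is first countable and hereditarily paracompact, and can be taken zero-dimensional. In the positive direction, a $T_1$ space without isolated points is base resolvable if it has a base that is a tree under reverse inclusion; this applies to the lexicographically ordered $\mathbb R^\omega$ itself.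
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $Y$ be a topological space. A family $\mathcal A$ of open sets \emph{contains a neighborhood base at} $x\in Y$ if for every open $O\ni x$ there is $A\in\mathcal A$ with $x\in A\subseteq O$, and $\mathcal A$ is a \emph{base} if it contains a neighborhood base at every point. The space $Y$ is \emph{base resolvable} if every base $\mathcal B$ for $Y$ can be partitioned into two bases: $\mathcal B=\mathcal B_0\cup\mathcal B_1$, where $\mathcal B_0\cap\mathcal B_1=\emptyset$ and both $\mathcal B_0$ and $\mathcal B_1$ are bases. If $x$ is an isolated point, then every base contains $\{x\}$, and two bases are never disjoint. So the notion concerns spaces that are \emph{dense in themselves}, that is, have no isolated points. In such spaces bases are redundant, in the following sense.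

\begin{lemma}\label{lem:redundant}
Let $Y$ be a topological space.
\begin{enumerate}
\item[(a)] A base for $Y$ can be partitioned into two bases if and only if it contains two disjoint bases.
\item[(b)] Let $Y$ be $T_1$ and dense in itself. If $\mathcal A$ contains a neighborhood base at $x$, then so does $\mathcal A\setminus\mathcal F$ for every finite family $\mathcal F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A family of open sets that contains a base is a base, so the members outside the two disjoint bases may be added to either of them.

(b) It suffices to remove one member $A_0$, and we may assume $x\in A_0$. Since $x$ is not isolated, there is $y\in A_0\setminus\{x\}$. For open $O\ni x$ the set $O\setminus\{y\}$ is open by $T_1$, and a member $A\in\mathcal A$ with $x\in A\subseteq O\setminus\{y\}$ differs from $A_0$.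
\end{proof}

Base resolvability asks whether this redundancy can be exploited at all points at once. At a single point $x$ with a decreasing neighborhood base $(O_n)_{n\in\omega}$ there is no obstacle: by Lemma~\ref{lem:redundant}(b) we can choose distinct $B_n\in\mathcal B$ with $x\in B_n\subseteq O_n$, and the even-numbered and the odd-numbered sets are two disjoint neighborhood bases at $x$. On the real line, compactness lets us do the same everywhere. Given a base $\mathcal B$ for $\mathbb R$, choose recursively finite families $\mathcal U_n\subseteq\mathcal B$, $n\ge1$, such that $\mathcal U_n$ covers $[-n,n]$, consists of sets of diameter less than $1/n$, and avoids the finitely many sets chosen before. The union of the $\mathcal U_n$ with $n$ even and the union of the $\mathcal U_n$ with $n$ odd are disjoint bases, so $\mathbb R$ is base resolvable.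

A \emph{linearly ordered space} is a linearly ordered set with the order topology, generated by the open rays $\{x:x<a\}$ and $\{x:x>a\}$. Such spaces are Hausdorff, and locally they are described by intervals, as the line is. It is natural to guess that one can always run through the order and distribute the members of a base alternately between two classes. The question, posed in \cite{SS}, is:

\begin{quote}
\emph{Is every dense-in-itself linearly ordered space base resolvable?}
\end{quote}

The answer is no. To describe the example, order $\mathbb R^\omega$ lexicographically: $b<_{\mathrm{lex}}c$ if $b(i)<c(i)$ for the least $i$ with $b(i)\ne c(i)$. Put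
\[
Z=\{b\in\mathbb R^\omega: b(n)=0\text{ for infinitely many }n\},\qquad E=\mathbb R^\omega\setminus Z .
\]
Fix a dense subset $D$ of $[0,1)$ with $0\in D$ and $\frac1{k+2}\in D$ for all $k\in\omega$, for instance $D=[0,1)$ or $D=\mathbb Q\cap[0,1)$. Let
\[
X=\{(c,0):c\in\mathbb R^\omega\}\cup\{(b,q):b\in Z,\ q\in D,\ q>0\},
\]
where $(c,q)<(c',q')$ if $c<_{\mathrm{lex}}c'$, or $c=c'$ and $q<q'$, and give $X$ the order topology. Thus $X$ is $\mathbb R^\omega$ with a copy of $D\setminus\{0\}$ inserted immediately after each point of $Z$.

\begin{theorem}\label{thm:main}
The linearly ordered space $X$ is dense in itself and is not base resolvable. Moreover, $X$ is first countable, has cardinality $2^\omega$, and is hereditarily paracompact, and for $D=\mathbb Q\cap[0,1)$ it is also zero-dimensional.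
\end{theorem}

The proof is in ZFC. In particular none of the listed properties, even combined, makes a dense-in-itself linearly ordered space base resolvable. The inserted points are essential, as the following positive result and its corollary show.

\begin{theorem}\label{thm:tree}
Let $Y$ be a dense-in-itself $T_1$ space with a base $\mathcal T$ such that $\emptyset\notin\mathcal T$, any two members of $\mathcal T$ are disjoint or comparable, and for every $x\in Y$ the set $\{s\in\mathcal T:x\in s\}$ is well-ordered by $\supsetneq$. Then $Y$ is base resolvable.
\end{theorem}

\begin{corollary}\label{cor:skeleton}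
The set $\mathbb R^\omega$ with the topology of the lexicographic order is base resolvable.
\end{corollary}

Section~\ref{sec:tree-game} isolates the combinatorial obstruction, first on the binary tree, and explains how it dictates the shape of $X$. Sections~\ref{sec:local} and~\ref{sec:base} turn it into a base for $X$ that contains no two disjoint bases; the precise statement is Theorem~\ref{thm:nosplit}. Section~\ref{sec:properties} proves the remaining properties of $X$, and Section~\ref{sec:treebases}, which can be read independently, proves Theorem~\ref{thm:tree} and Corollary~\ref{cor:skeleton}.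

\section{A family of infinite sets that cannot be split}\label{sec:tree-game}

Let $\mathcal B$ be a base for a dense-in-itself $T_1$ space, choose an open neighborhood $O_x$ of each point $x$, and let $\mathcal N_x=\{B\in\mathcal B:x\in B\subseteq O_x\}$ be the family of ``small'' members at $x$. If $\mathcal B_0,\mathcal B_1\subseteq\mathcal B$ are disjoint bases, then by Lemma~\ref{lem:redundant}(b) each of them contains infinitely many members of every $\mathcal N_x$. Say that a coloring with two colors \emph{splits} an infinite set if both colors occur in it infinitely often. A base contains no two disjoint bases as soon as no coloring splits all of the families $\mathcal N_x$. We therefore look for a family of infinite sets that no coloring splits, and then for a space and a base that realize it.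

For finite or infinite sequences we write $v\subseteq c$ if $v$ is an initial segment of $c$, $c|m$ for the initial segment of length $m$, $|v|$ for the length of a finite sequence, and $u^\frown a$ for $u$ followed by the entry $a$.

\subsection*{The binary tree}
Consider the finite $0$--$1$ words that end in $1$, and attach to each $c\in2^\omega$ an infinite set $N(c)$ of such words, in one of two ways:
\[
N(e)=\{e|(m+1):e(m)=1\}\quad\text{if $e$ has finitely many zeros,}
\]
\[
N(b)=\{(b|m)^\frown1:b(m)=0\}\quad\text{if $b$ has infinitely many zeros.}
\]
So $N(e)$ lies on the branch $e$, while $N(b)$ consists of the turns that the branch $b$ does not take. Each kind of set is easy to split. The parity of the length of a word splits every $N(e)$, but for $b=101010\dots$ the set $N(b)=\{11,1011,101011,\dots\}$ has only words of even length. The parity of the number of zeros of a word splits every $N(b)$, because consecutive elements of $N(b)$ have $k$ and $k+1$ zeros, but it is eventually constant on every $N(e)$.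

No coloring splits the sets of both kinds. Suppose that the color red occurs infinitely often in every $N(e)$. Start at the root and follow ones. The branch $111\dots$ meets red words, so there is $j\ge0$ with $1^{j+1}$ red. Stop one step earlier, at $u_0=1^j$, and turn to $u_0{}^\frown0$; the turn not taken is red. From $u_0{}^\frown0$ follow ones again until the next word would be red, stop at $u_1$, and turn to $u_1{}^\frown0$. In the limit we obtain $b$ with infinitely many zeros and $N(b)=\{u_k{}^\frown1:k\in\omega\}$ entirely red. If red means even length, this procedure produces the branch $101010\dots$ found above.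

\subsection*{The tree of real sequences}
The same argument works when the letter $1$ is replaced by all nonzero reals. The only new point is that we must stop at a sequence \emph{all} of whose nonzero one-step extensions are red. Let
\[
W=\{u^\frown a:u\in\mathbb R^{<\omega},\ a\in\mathbb R\setminus\{0\}\}.
\]

\begin{lemma}\label{lem:comb}
Let $S\subseteq W$ be such that for every $e\in E$ there are infinitely many $m$ with $e|(m+1)\in S$. Then there is $b\in Z$ such that $(b|m)^\frown a\in S$ whenever $b(m)=0$ and $a\ne0$.
\end{lemma}

\begin{proof}
Call $u\in\mathbb R^{<\omega}$ \emph{full} if $u^\frown a\in S$ for all $a\ne0$.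

\emph{Claim: every $v\in\mathbb R^{<\omega}$ has a full extension $u\supseteq v$ with $u(n)\ne0$ for $|v|\le n<|u|$.} Suppose that $v$ has none. Put $w_0=v$. If $w_k$ extends $v$ by nonzero entries only, it is not full, so there is $a_k\ne0$ with $w_{k+1}=w_k{}^\frown a_k\notin S$. The sequence $e=\bigcup_kw_k$ has no zero at positions $n\ge|v|$, so $e\in E$, and $e|(m+1)\notin S$ for all $m\ge|v|$. This contradicts the hypothesis.

Now let $v_0=\emptyset$; given $v_k$, let $u_k\supseteq v_k$ be as in the claim and put $v_{k+1}=u_k{}^\frown0$. The zeros of $b=\bigcup_kv_k$ are exactly at the positions $|u_k|$, $k\in\omega$, so $b\in Z$, and if $b(m)=0$ then $b|m$ is one of the full sequences $u_k$.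
\end{proof}

\subsection*{From the tree to the space}
We want open sets $B_w$, $w\in W$, such that the small members at a point $e\in E$ are the sets $B_{e|(m+1)}$ and the small members at a point $b\in Z$ are among the sets $B_{(b|m)^\frown a}$ with $b(m)=0$. Try this first in $\mathbb R^\omega$, with cylinders $[v]=\{c:v\subseteq c\}$. For $w=u^\frown a$ the set $B_w$ has to serve the points of $E$ that extend $w$, which suggests $[w]\subseteq B_w\subseteq[u]$. But then $B_w$ is also a small neighborhood of the points $b\in Z$ that extend $w$, and this is not allowed. The inserted points repair the defect: in $X$ a cylinder around $(b,0)$ contains all the points $(b,q)$, so it is not contained in the neighborhood $\{z:z<(b,\frac12)\}$ of $(b,0)$. Nothing is inserted after the points of $E$, so there the cylinders remain small.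

The repair has a price. A small neighborhood of $(b,0)$ must now end among the points $(b,q)$, so it has to be tailored to $b$. Continuum many $b\in Z$ extend a given $u^\frown0$, and each of them needs an index $u^\frown a$ of its own. This is why the tree must have continuum many branchings at each node, and why the binary tree is only a model.

\section{Neighborhoods in $X$}\label{sec:local}

For $c\in\mathbb R^\omega$ write $x_c=(c,0)$ and call $F_c=\{(c,q):(c,q)\in X\}$ the \emph{fiber} over $c$. So $F_e=\{x_e\}$ for $e\in E$, and $F_b=\{b\}\times D$ with least element $x_b$ for $b\in Z$. For $v\in\mathbb R^{<\omega}$, and for $b\in Z$, $k\in\omega$, $\varepsilon\in D\setminus\{0\}$, put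
\[
I_v=\bigcup\{F_c:v\subseteq c\},\qquad U_{k,\varepsilon}(b)=\{z\in I_{b|k}:z<(b,\varepsilon)\},\qquad\varepsilon_k=\tfrac1{k+2}.
\]
A subset $C$ of a linear order is \emph{convex} if $p<z<q$ and $p,q\in C$ imply $z\in C$. A convex set with no least and no greatest element is open, since each of its points lies in an interval $(p,q)$ with $p,q\in C$.

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] Each $I_v$ is convex, has no least or greatest element, and is clopen. Moreover $I_w\subseteq I_v$ if and only if $v\subseteq w$.
\item[(b)] For $e\in E$, the sets $I_{e|n}$, $n\in\omega$, form a neighborhood base at $x_e$.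
\item[(c)] For $b\in Z$ and infinite $M\subseteq\omega$, the sets $U_{m,\varepsilon_m}(b)$, $m\in M$, form a neighborhood base at $x_b$.
\item[(d)] For $b\in Z$ and $q\in D$ with $q>0$, the sets $\{b\}\times((r,s)\cap D)$ with $r,s\in D$, $0<r<q<s<1$, are open intervals of $X$ and form a neighborhood base at $(b,q)$.
\end{enumerate}
Consequently $X$ is dense in itself and first countable.
\end{lemma}

\begin{proof}
(a) If $c$ does not extend $v$ and $i<|v|$ is least with $c(i)\ne v(i)$, then $F_c$ lies below all of $I_v$ or above all of $I_v$, according to the sign of $c(i)-v(i)$. So $I_v$ is convex. Given $(c,q)\in I_v$, decreasing or increasing the entry $c(|v|)$ gives $c'\supseteq v$ with $x_{c'}$ below or above $(c,q)$. Hence $I_v$ has no endpoints and is open. Its complement is the union of the open sets $I_{v'}$ with $|v'|=|v|$, $v'\ne v$. If $v\subseteq w$ then $I_w\subseteq I_v$. If $v\not\subseteq w$, then either $v$ and $w$ differ at some position, or $w$ is a proper initial segment of $v$; in both cases some $c\supseteq w$ does not extend $v$, and $x_c\in I_w\setminus I_v$.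

Since $X=I_\emptyset$ has no endpoints, the intervals $(p,p')$ form a base for $X$. We use the following remark: if $p\in F_d$ with $d\ne c$, and $k$ exceeds the first position where $c$ and $d$ differ, then all of $I_{c|k}$ lies on the same side of $p$ as $F_c$.

(b) Let $p<x_e<p'$. Neither $p$ nor $p'$ lies in $F_e=\{x_e\}$, so $I_{e|n}\subseteq(p,p')$ for large $n$ by the remark.

(c) The set $U_{m,\varepsilon_m}(b)$ is open by (a) and contains $x_b$. Let $p<x_b<p'$. As $x_b=\min F_b$, we have $p\notin F_b$, so $I_{b|m}$ lies above $p$ for large $m$. If $p'=(b,\varepsilon)$ with $\varepsilon>0$, then $(b,\varepsilon_m)\le p'$ for large $m$; if $p'\notin F_b$, then $F_b$ lies below $p'$. In both cases $U_{m,\varepsilon_m}(b)\subseteq(p,p')$ for all large $m\in M$.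

(d) The set is the interval with endpoints $(b,r)$ and $(b,s)$. If $p<(b,q)<p'$, then by density of $D$ there are $r,s\in D$ with $0<r<q<s<1$ such that $p\le(b,r)$ and $(b,s)\le p'$.

All sets in (b)--(d) are infinite, in (c) and (d) because $D$ is dense, so no point is isolated. The families in (b) and (c) are countable, and in (d) it suffices to use $r_n,s_n\in D$ with $r_n\uparrow q$ and $s_n\downarrow q$.
\end{proof}

Part (d) uses that $D$ has no greatest element: every point of a fiber other than $x_b$ has a neighborhood base inside the fiber. These neighborhoods contain no point $x_c$ and will play no role in the argument.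

\section{A base that contains no two disjoint bases}\label{sec:base}

The map $t\mapsto(t,0,0,\dots)$ embeds $\mathbb R$ into $Z$, and $|\mathbb R^\omega|=(2^\omega)^\omega=2^\omega$, so $|Z|=2^\omega$. Fix a bijection $b\mapsto a_b$ from $Z$ onto $(-\infty,0)$. A sequence $w=u^\frown a\in W$ is \emph{special for} $b\in Z$ if $a=a_b$ and $u^\frown0\subseteq b$. Since $b\mapsto a_b$ is injective, $w$ is special for at most one $b$. For $w=u^\frown a\in W$ with $|u|=m$ define
\[
B_w=\begin{cases}I_w\cup U_{m+1,\varepsilon_m}(b)&\text{if $w$ is special for $b$,}\\ I_w&\text{if $w$ is not special.}\end{cases}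
\]
See Figure~\ref{fig:special}. Each $B_w$ is open. If $w$ is special for $b$, then $b|(m+1)=u^\frown0$, so in all cases
\begin{equation}\label{eq:sandwich}
I_w\subseteq B_w\subseteq I_w\cup I_{u^\frown0}\subseteq I_u .
\end{equation}
A special $B_w$ is not convex, and it does double duty: its first piece serves the points $x_e$ with $w\subseteq e$, its second piece serves $x_b$. Let
\[
\mathcal C=\{\{b\}\times((r,s)\cap D):b\in Z,\ r,s\in D,\ 0<r<s<1\},\qquad\mathcal B=\mathcal C\cup\{B_w:w\in W\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0)--(12.4,0);
\draw[line width=2.6pt] (1.3,0)--(3.1,0);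
\draw[line width=2.6pt] (4.8,0)--(7.7,0);
\draw (1.3,0.3)--(1.3,0.45)--(3.1,0.45)--(3.1,0.3);
\node at (2.2,0.75) {$I_{u^\frown a_b}$};
\draw (4.8,0.3)--(4.8,0.45)--(11.2,0.45)--(11.2,0.3);
\node at (8,0.75) {$I_{u^\frown 0}$};
\draw (0,1.1)--(0,1.25)--(12.4,1.25)--(12.4,1.1);
\node at (6.2,1.55) {$I_u$};
\fill (6.6,0) circle (3.4pt);
\node at (6.6,-0.45) {$x_b$};
\draw[fill=white] (7.7,0) circle (3.4pt);
\node at (7.7,-0.45) {$(b,\varepsilon_m)$};
\fill (9,0) circle (1.6pt);
\node at (9,-0.45) {$(b,\frac12)$};
\draw (6.6,-0.85)--(6.6,-1)--(10,-1)--(10,-0.85);
\node at (8.3,-1.3) {$F_b$};
\end{tikzpicture}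
\caption{The set $B_w$ (thick) for $w=u^\frown a_b$ special for $b$, with $|u|=m\ge1$, inside the convex set $I_u\subseteq X$ drawn as a line. It consists of the cylinder $I_{u^\frown a_b}$, which lies to the left of $I_{u^\frown0}$ because $a_b<0$, and of the part of $I_{u^\frown0}$ below the point $(b,\varepsilon_m)$ of the fiber $F_b$.}
\label{fig:special}
\end{figure}

\begin{lemma}\label{lem:base}
$\mathcal B$ is a base for $X$.
\end{lemma}

\begin{proof}
At points $(b,q)$ with $q>0$, the family $\mathcal C$ contains a neighborhood base by Lemma~\ref{lem:local}(d). If $e\in E$, then for all large $n$ we have $e(n)\ne0$, so $e|(n+1)\in W$ and $x_e\in B_{e|(n+1)}\subseteq I_{e|n}$ by \eqref{eq:sandwich}; apply Lemma~\ref{lem:local}(b). Let $b\in Z$, and let $M$ be the infinite set of $m$ with $b(m)=0$. For $m\in M$ the sequence $w_m=(b|m)^\frown a_b$ is special for $b$, so $x_b\in B_{w_m}$. Since $a_b<0=b(m)$, the cylinder $I_{w_m}\subseteq I_{b|m}$ lies below $x_b$. Hence $B_{w_m}\subseteq U_{m,\varepsilon_m}(b)$, and Lemma~\ref{lem:local}(c) applies. This is the one place where the sign of $a_b$ matters.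
\end{proof}

It remains to show that the small members at $x_e$ and at $x_b$ are only the intended ones. A point $x_e$ may lie in the second piece of a special set, but this requires a zero of $e$, and $e$ has only finitely many.

\begin{lemma}\label{lem:smallE}
Let $e\in E$ and $\ell\in\omega$ be such that $e(n)\ne0$ for all $n\ge\ell$. If $B\in\mathcal B$ and $x_e\in B\subseteq I_{e|(\ell+1)}$, then $B=B_{e|(m+1)}$ for some $m\ge\ell$.
\end{lemma}

\begin{proof}
Members of $\mathcal C$ contain no point with second coordinate $0$, so $B=B_w$ with $w=u^\frown a$, $|u|=m$. From $I_w\subseteq B\subseteq I_{e|(\ell+1)}$ and Lemma~\ref{lem:local}(a) we get $|w|\ge\ell+1$, that is, $m\ge\ell$. Then $e(m)\ne0$, so $x_e\notin I_{u^\frown0}$, and \eqref{eq:sandwich} gives $x_e\in I_w$. Thus $w=e|(m+1)$.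
\end{proof}

At $x_b$ the test for smallness is the point $(b,\frac12)$. A piece of a set $B_w$ that contains $x_b$ contains the whole fiber $F_b$, unless it was cut inside that very fiber.

\begin{lemma}\label{lem:smallZ}
Let $b\in Z$ and $B\in\mathcal B$ with $x_b\in B$ and $(b,\frac12)\notin B$. Then $B=B_{(b|m)^\frown a_b}$ for some $m$ with $b(m)=0$.
\end{lemma}

\begin{proof}
As before $B\notin\mathcal C$, so $B=B_w$ with $w=u^\frown a$, $|u|=m$. The cylinder $I_w\subseteq B$ is a union of fibers and misses $(b,\frac12)$, so $x_b\notin I_w$. Hence $w$ is special for some $b'\in Z$ and $x_b\in U_{m+1,\varepsilon_m}(b')$. Suppose $b'\ne b$. Then $x_b<(b',\varepsilon_m)$ means $b<_{\mathrm{lex}}b'$, so $(b,\frac12)<(b',\varepsilon_m)$. Also $(b,\frac12)\in I_{b'|(m+1)}$, because this cylinder contains $x_b$. So $(b,\frac12)\in U_{m+1,\varepsilon_m}(b')\subseteq B$, a contradiction. Therefore $w$ is special for $b$, which says that $u=b|m$, $b(m)=0$ and $a=a_b$.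
\end{proof}

\begin{theorem}\label{thm:nosplit}
Let $\mathcal B'\subseteq\mathcal B$ contain a neighborhood base at $x_e$ for every $e\in E$. Then there is $b\in Z$ such that every $B\in\mathcal B$ with $x_b\in B$ and $(b,\frac12)\notin B$ belongs to $\mathcal B'$. Consequently $\mathcal B\setminus\mathcal B'$ contains no neighborhood base at $x_b$. In particular, $\mathcal B$ does not contain two disjoint bases, and $X$ is not base resolvable.
\end{theorem}

\begin{proof}
Let $S=\{w\in W:B_w\in\mathcal B'\}$. Let $e\in E$, and let $\ell$ be any integer beyond the last zero of $e$. By hypothesis there is $B\in\mathcal B'$ with $x_e\in B\subseteq I_{e|(\ell+1)}$, so by Lemma~\ref{lem:smallE} there is $m\ge\ell$ with $e|(m+1)\in S$. As $\ell$ may be arbitrarily large, $S$ satisfies the hypothesis of Lemma~\ref{lem:comb}. Let $b\in Z$ be as in that lemma. If $B\in\mathcal B$, $x_b\in B$ and $(b,\frac12)\notin B$, then by Lemma~\ref{lem:smallZ} $B=B_{(b|m)^\frown a_b}$ with $b(m)=0$; since $a_b\ne0$, the index lies in $S$ and $B\in\mathcal B'$.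

Thus no member of $\mathcal B\setminus\mathcal B'$ contains $x_b$ and lies in the open set $\{z:z<(b,\frac12)\}\ni x_b$. If $\mathcal B_0,\mathcal B_1\subseteq\mathcal B$ were disjoint bases, then $\mathcal B'=\mathcal B_1$ would satisfy the hypothesis, while $\mathcal B\setminus\mathcal B_1\supseteq\mathcal B_0$ would contain a neighborhood base at every point.
\end{proof}

\section{Cardinality, zero-dimensionality and paracompactness}\label{sec:properties}

By Lemma~\ref{lem:local} and Theorem~\ref{thm:nosplit}, three assertions of Theorem~\ref{thm:main} are left. The cardinality is $2^\omega$ because $X$ contains a copy of $\mathbb R^\omega$ and is contained in $\mathbb R^\omega\times[0,1)$.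

\subsection*{Zero-dimensionality}
A space is \emph{zero-dimensional} if it has a base of clopen sets. Let $D=\mathbb Q\cap[0,1)$. At $x_e$, $e\in E$, the clopen cylinders suffice. Inside a fiber we cut at irrational numbers, where the order has a gap. For $b\in Z$ and irrational $\xi\in(0,1)$ let
\[
L_{b,\xi}=\{z\in X:z\le(b,q)\text{ for some }q\in D,\ q<\xi\}.
\]
Below $\xi$ there is no largest rational, so $L_{b,\xi}$ is the union of the open rays $\{z:z<(b,q)\}$ with $q\in D$, $q<\xi$. A point outside $L_{b,\xi}$ is either $(b,q')$ with $q'>\xi$, as $\xi\notin D$, or lies above $F_b$. Hence the complement of $L_{b,\xi}$ is the union of the open rays $\{z:z>(b,q)\}$ with $q\in D$, $q>\xi$, and $L_{b,\xi}$ is clopen. The clopen set $I_{b|m}\cap L_{b,\xi}$ contains $x_b$ and lies in $U_{m,\varepsilon_m}(b)$ if $\xi<\varepsilon_m$. For irrational $0<\xi<\xi'<1$ the set $\{b\}\times((\xi,\xi')\cap D)=L_{b,\xi'}\setminus L_{b,\xi}$ is clopen. By Lemma~\ref{lem:local}(c),(d), these sets give clopen neighborhood bases at all points of $F_b$.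

\subsection*{Hereditary paracompactness}
A family of sets is \emph{locally finite} if every point has a neighborhood that meets only finitely many of them. A Hausdorff space is \emph{paracompact} if every open cover $\mathcal U$ has a locally finite open refinement, that is, a locally finite open cover each of whose members lies in a member of $\mathcal U$. It is \emph{hereditarily paracompact} if every subspace is paracompact. The property of $X$ that we need concerns only the order.

\begin{lemma}\label{lem:omega1}
$X$ contains no strictly increasing and no strictly decreasing $\omega_1$-sequence. Consequently every nonempty $K\subseteq X$ has a countable cofinal subset and a countable coinitial subset.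
\end{lemma}

\begin{proof}
A nondecreasing $\omega_1$-sequence $(r_\alpha)$ of reals is eventually constant: choose $\alpha_n$ with $r_{\alpha_n}\to r=\sup_\alpha r_\alpha\in(-\infty,\infty]$; then $\gamma=\sup_n\alpha_n<\omega_1$ and $r_\alpha=r$ for $\alpha\ge\gamma$.

View $(c,q)\in X$ as the sequence $c$ followed by $q$ in position $\omega$; the order of $X$ is then the lexicographic order of $\mathbb R^{\omega+1}$. Let $(z_\alpha)_{\alpha<\omega_1}$ be nondecreasing. By recursion on $n\le\omega$ we find $\gamma_n<\omega_1$ such that the $n$th coordinate of $z_\alpha$ is constant for $\alpha\ge\gamma_n$. Indeed, for $\alpha\ge\sup_{i<n}\gamma_i$, which is a countable ordinal, the earlier coordinates are constant, so the $n$th coordinate is nondecreasing. Beyond $\sup_{n\le\omega}\gamma_n<\omega_1$ the sequence $(z_\alpha)$ is constant. The decreasing case is symmetric.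

If no countable subset of $K$ is cofinal, then every countable subset has a strict upper bound in $K$, and recursion yields a strictly increasing $\omega_1$-sequence. The coinitial case is symmetric.
\end{proof}

Let $A\subseteq X$ carry the subspace topology. It may be finer than the order topology of $A$ (consider $[0,1)\cup\{2\}\subseteq\mathbb R$), so we record what is used: rays $\{y\in A:y<p\}$ and $\{y\in A:y>p\}$ are open in $A$, and the traces on $A$ of open intervals of $X$ form a base of sets that are convex in $A$. From now on, intervals, convexity and openness refer to $A$.

Let $\mathcal U$ be an open cover of $A$. Closed intervals of $A$ need not be compact, so we group the points according to where $\mathcal U$ behaves as if they were. Put $x\sim y$ if the closed interval between $x$ and $y$ is covered by finitely many members of $\mathcal U$. This relation is reflexive and symmetric, and it is transitive because the interval between $x$ and $z$ is contained in the union of the intervals between $x$ and $y$ and between $y$ and $z$. The classes are convex, since a subinterval of a finitely covered interval is finitely covered. They are open: if $x\in C\subseteq U\in\mathcal U$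 with $C$ open and convex, then $x\sim y$ for all $y\in C$. The classes thus partition $A$ into open sets, and it suffices to find, for each class $K$, a family $\mathcal V_K$ of open subsets of $K$ that covers $K$, refines $\mathcal U$ and is locally finite at the points of $K$. For then $\bigcup_K\mathcal V_K$ is a locally finite open refinement of $\mathcal U$, as $K$ meets no member of $\mathcal V_{K'}$ for $K'\ne K$.

If $K=\{x\}$, take $\mathcal V_K=\{K\}$. Otherwise fix $p_0<p_1$ in $K$. If $K$ has a greatest element, let $p_2=\max K$, or stop if $p_1=\max K$. If not, let $\{k_n:n\ge2\}$ be cofinal in $K$, by Lemma~\ref{lem:omega1}, and choose $p_n\in K$ above $p_{n-1}$ and $k_n$. Proceed symmetrically below $p_0$. We obtain a strictly increasing family $(p_n)_{n\in J}$, with $J$ a convex subset of $\mathbb Z$, that is cofinal and coinitial in $K$, so the intervals $[p_n,p_{n+1}]$ with $n,n+1\in J$ cover $K$. For such $n$ let $\mathcal U_n\subseteq\mathcal U$ be a finite cover of $[p_n,p_{n+1}]$. A member of $\mathcal U_n$ may reach far beyond this interval, so we truncate it. Let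
\[
O_n=\{y\in K:p_{n-1}<y<p_{n+2}\},
\]
where a condition involving an undefined $p_j$ is omitted. Then $O_n$ is open and contains $[p_n,p_{n+1}]$. If $k\ge n+3$ and both $O_n$ and $O_k$ are defined, then $n+2,k-1\in J$ and $p_{n+2}\le p_{k-1}$, so $O_n\cap O_k=\emptyset$. Let $\mathcal V_K=\{U\cap O_n:n,n+1\in J,\ U\in\mathcal U_n\}$. This family covers $K$ and refines $\mathcal U$. Every point of $K$ lies in some $O_n$, which meets only the finitely many sets $U\cap O_k$ with $|k-n|\le2$ and $U\in\mathcal U_k$. So $A$ is paracompact, and the proof of Theorem~\ref{thm:main} is complete.

\section{Spaces with a tree base}\label{sec:treebases}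

In a tree, the parity of the level splits all branches. The difficulty in Theorem~\ref{thm:tree} is that the base $\mathcal B$ to be partitioned is arbitrary and unrelated to $\mathcal T$. We therefore thin out $\mathcal T$ to a tree of open sets, called nodes, so sparse that a member of $\mathcal B$ fits between each node $t'$ and its parent $t$, and we color that member by the parity of the level. We require $t'\subsetneq B\subseteq t$ with one strict inclusion; otherwise $B=t$ could be chosen both just below $t$ and just above it and would receive both colors.

That $\{s\in\mathcal T:x\in s\}$ is well-ordered by $\supsetneq$ means that each nonempty subfamily has a largest member under inclusion. Every ordinal is uniquely $\delta+n$ with $\delta$ zero or a limit and $n\in\omega$; it is \emph{even} or \emph{odd} as $n$ is, so $\alpha$ and $\alpha+1$ have opposite parity.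

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
Let $\mathcal B$ be a base for $Y$.

\emph{Step 1: the nodes.} By recursion on $\alpha$, simultaneously for all $x\in Y$, we define a strictly decreasing sequence $(t_\alpha(x))_{\alpha<\eta_x}$ of open sets containing $x$. To form a tree, the sequences of different points must cohere:
\begin{equation}\label{eq:star}
y\in t_\alpha(x)\ \Longrightarrow\ t_\gamma(y)\text{ is defined and equals }t_\gamma(x)\text{ for all }\gamma\le\alpha .
\end{equation}
Let $t_0(x)=Y$.

\emph{Successor step.} Suppose $t=t_\alpha(x)$ is defined. Call $t'\in\mathcal T$ \emph{admissible in $t$} if $t'\subsetneq B\subseteq t$ for some $B\in\mathcal B$. Some admissible set contains $x$: take $B\in\mathcal B$ with $x\in B\subseteq t$, take $y\in B\setminus\{x\}$, as $x$ is not isolated, and take $t'\in\mathcal T$ with $x\in t'\subseteq B\setminus\{y\}$, this last set being open by $T_1$. Let $t_{\alpha+1}(x)$ be the largest admissible set in $t$ that contains $x$; it exists by the well-ordering hypothesis, and it is a proper subset of $t$. Choosing the largest one is what yields \eqref{eq:star}. Let $y\in s=t_{\alpha+1}(x)$. Then $y\in t$, so $t_\gamma(y)=t_\gamma(x)$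 for $\gamma\le\alpha$, and $s'=t_{\alpha+1}(y)$ is the largest admissible set in $t$ containing $y$. Hence $s'\supseteq s$. So $x\in s'$, and $s\supseteq s'$ by the maximality of $s$.

\emph{Limit step.} Suppose $\delta$ is a limit ordinal and $t_\alpha(x)$ is defined for all $\alpha<\delta$. If these sets form a neighborhood base at $x$, put $\eta_x=\delta$ and stop. Otherwise we must go on, and we put $t_\delta(x)=G=\bigcap_{\alpha<\delta}t_\alpha(x)$. Then $x\in G\subseteq t_{\alpha+1}(x)\subsetneq t_\alpha(x)$ for $\alpha<\delta$. Let $y\in G$. By \eqref{eq:star}, $t_\alpha(y)=t_\alpha(x)$ for all $\alpha<\delta$. These sets do not form a neighborhood base at $y$: if they did, then $G=\{y\}$ by $T_1$, so $y=x$, contrary to the case assumption. Thus $t_\delta(y)$ is defined and equals $G$, which is \eqref{eq:star}. To see that $G$ is open, take an open $O\ni y$ that contains no $t_\alpha(x)$ with $\alpha<\delta$, and take $s\in\mathcal T$ with $y\in s\subseteq O$. For each $\alpha<\delta$ the sets $s$ and $t_{\alpha+1}(x)$ belong to $\mathcal T$ and contain $y$, so they are comparable. Since $t_{\alpha+1}(x)\not\subseteq O$, we get $s\subseteq t_{\alpha+1}(x)$. Hence $y\in s\subseteq G$.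

A strictly decreasing sequence of subsets of $Y$ cannot run through all ordinals. So for each $x$ the recursion stops, at a limit ordinal $\eta_x$, and $\{t_\alpha(x):\alpha<\eta_x\}$ is a neighborhood base at $x$.

\emph{Step 2: the nodes form a tree.} Call $t_\alpha(x)$ a \emph{node of level $\alpha$}. By \eqref{eq:star}, a node $t$ of level $\alpha$ equals $t_\alpha(z)$ for every $z\in t$. Since $\alpha\mapsto t_\alpha(z)$ is strictly decreasing, it follows that a node has only one level, that two nodes with a common point are comparable, and that distinct nodes of the same level are disjoint. If $t'$ has level $\alpha+1$, then by \eqref{eq:star} the node $t=t_\alpha(z)$ does not depend on $z\in t'$; we call $t$ the \emph{parent} of $t'$ and $t'$ a \emph{child} of $t$. As $t'$ is admissible in $t$, we can choose $B_{t'}\in\mathcal B$ with $t'\subsetneq B_{t'}\subseteq t$.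

\emph{Step 3: if $t'$ and $s'$ have different parents $t$ and $s$, then $B_{t'}\ne B_{s'}$.} If $t\cap s=\emptyset$, then $B_{t'}$ and $B_{s'}$ are nonempty and disjoint. Otherwise we may assume $s\subsetneq t$. Pick $z\in s$ and write $t=t_\alpha(z)$, $s=t_\beta(z)$. Then $\beta\ge\alpha+1$, so $B_{s'}\subseteq s\subseteq t''$ for the child $t''=t_{\alpha+1}(z)$ of $t$. It is enough to see that $B_{t'}\not\subseteq t''$. If $t''=t'$, this holds because $t'\subsetneq B_{t'}$. If $t''\ne t'$, then $t''\cap t'=\emptyset$, while $\emptyset\ne t'\subseteq B_{t'}$.

\emph{Step 4: the partition.} Let $\mathcal B_1$ be the set of all $B_{t'}$ such that the parent of $t'$ has odd level, and let $\mathcal B_0=\mathcal B\setminus\mathcal B_1$. By Step 3, $\mathcal B_0$ contains every $B_{t'}$ such that the parent of $t'$ has even level. Let $x\in O$ with $O$ open, and choose $\alpha<\eta_x$ with $t_\alpha(x)\subseteq O$. Since $\eta_x$ is a limit, $t'=t_{\alpha+1}(x)$ and $t''=t_{\alpha+2}(x)$ are defined. The sets $B_{t'}$ and $B_{t''}$ contain $x$ and lie in $t_\alpha(x)\subseteq O$, and the parents of $t'$ and $t''$ have levels $\alpha$ and $\alpha+1$. So one of the two sets is in $\mathcal B_0$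 and the other is in $\mathcal B_1$. Both families are bases.
\end{proof}

\begin{remark}
The hypothesis $T_1$ cannot be weakened to $T_0$. Give $\omega$ the topology whose nonempty open sets are the final segments $\{k:k\ge n\}$, and let $\mathcal T$ be the family of these segments. The space is $T_0$ and dense in itself, and $\mathcal T$ is as in Theorem~\ref{thm:tree}. But $\{k:k\ge n\}$ is the smallest open set containing $n$, so it belongs to every base.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:skeleton}]
The proofs of parts (a) and (b) of Lemma~\ref{lem:local} apply to $\mathbb R^\omega$ word for word, every fiber being a single point. So the cylinders $[v]=\{c:v\subseteq c\}$ are open, and the sets $[c|n]$, $n\in\omega$, form a neighborhood base at $c$. Cylinders are infinite, so no point is isolated. Two cylinders $[v],[w]$ are comparable if one of $v,w$ extends the other and are disjoint otherwise, and the cylinders containing $c$ form the chain $[c|0]\supsetneq[c|1]\supsetneq\cdots$. Theorem~\ref{thm:tree} applies.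
\end{proof}

\begin{thebibliography}{1}
\bibitem{SS} Daniel T. Soukup and Lajos Soukup, \emph{Partitioning bases of topological spaces}, arXiv:1304.0472 (2013).
\end{thebibliography}
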